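\title{Uniqueness of the complete $\mathrm{Sp}(2)$-invariant shrinking Laplacian soliton}

\begin{abstract}
The $\mathrm{Sp}(2)$-invariant shrinking Laplacian solitons that close smoothly on the zero section of $\Lambda^2_-\mathbb{S}^4$ form a one-parameter family up to scale. One member of the family is explicit, complete and asymptotically conical. We prove that every other member is incomplete. Hence the explicit soliton is, up to scale, the only complete $\mathrm{Sp}(2)$-invariant shrinker, and in particular the only complete asymptotically conical one. The proof reduces the soliton equation to a third-order autonomous system and follows a single function $\Phi$, which vanishes along the explicit shrinker, is driven to be positive along every other member of the family, and then grows faster than a complete solution allows.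
\end{abstract}

\section{The problem and the result}\label{sec:intro}

On $\mathbb{R}^7=\mathbb{R}\oplus\mathbb{C}^3$ let $\varphi_0=dt\wedge\omega_0+\operatorname{Re}\Omega_0$, where $\omega_0=\frac i2\sum_j dz_j\wedge d\bar z_j$ and $\Omega_0=dz_1\wedge dz_2\wedge dz_3$. A \emph{$\mathrm{G}_2$-structure} on a 7-manifold $M$ is a 3-form $\varphi$ that is linearly equivalent to $\varphi_0$ at each point. The stabilizer of $\varphi_0$ is $\mathrm{G}_2\subset\mathrm{SO}(7)$, so $\varphi$ determines a metric $g_\varphi$, an orientation, a Hodge star (with $*\varphi_0=\frac12\omega_0^2-dt\wedge\operatorname{Im}\Omega_0$) and a Hodge Laplacian $\Delta_\varphi$. The structure is \emph{closed} if $d\varphi=0$ and \emph{torsion-free} if also $d{*\varphi}=0$.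

A \emph{Laplacian soliton} is a closed $\mathrm{G}_2$-structure $\varphi$ together with a vector field $X$ and a constant $\lambda\in\mathbb{R}$ such that
\[
\Delta_\varphi\varphi=\lambda\varphi+\mathcal{L}_X\varphi .
\]
It is a \emph{shrinker} if $\lambda<0$, \emph{steady} if $\lambda=0$, an \emph{expander} if $\lambda>0$, and \emph{complete} if $g_\varphi$ is complete. Rescaling lengths by $\mu>0$ multiplies $\varphi$ by $\mu^3$ and $\Delta_\varphi\varphi$ by $\mu$, so it takes a $\lambda$-soliton to a $\mu^{-2}\lambda$-soliton. The same scaling explains the names: with $\mu(s)^2=1+\frac23\lambda s$ and $f_s$ the flow of $\mu(s)^{-2}X$, the forms $\mu(s)^3f_s^*\varphi$ solve the Laplacian flow $\partial_s\varphi=\Delta_\varphi\varphi$, and for $\lambda<0$ the scale $\mu(s)$ reaches zero in finite time.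

We study $\mathrm{Sp}(2)$-invariant solitons of cohomogeneity one whose principal orbits are $\mathbb{CP}^3=\mathrm{Sp}(2)/(\mathrm{Sp}(1)\times\mathrm{U}(1))$, viewed as the twistor space of $\mathbb{S}^4$, an $\mathbb{S}^2$-bundle over $\mathbb{S}^4$. Below, ``$\mathrm{Sp}(2)$-invariant soliton'' always means a soliton of this kind. If $t$ is arclength along a geodesic orthogonal to the orbits, then
\[
g_\varphi=dt^2+x(t)^2g_V+y(t)^2g_H,\qquad X=u(t)\,\partial_t,
\]
where $g_V$ and $g_H$ are fixed invariant metrics on the vertical and horizontal distributions of $\mathbb{CP}^3\to\mathbb{S}^4$, and the functions $x,y>0$ determine $\varphi$. Thus $x$ is the size of the fiber $\mathbb{S}^2$ and $y$ the size of the base. When the fiber collapses at $t=0$, the structure may extend over the zero section $\mathbb{S}^4$ of the anti-self-dual bundle $\Lambda^2_-\mathbb{S}^4$. We normalize $g_V$ and $g_H$ so that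
\begin{itemize}
\item \emph{smooth closure} on $\mathbb{S}^4$ means that $x$ extends to a smooth odd function with $x'(0)=1$ and $y$ to a smooth even function with $y(0)>0$;
\item the cone over the invariant nearly K\"ahler structure on $\mathbb{CP}^3$ is $x=y=\frac12t$.
\end{itemize}
A smoothly closing soliton is complete when the solution exists, with $x,y>0$, for all $t\in(0,\infty)$. An end is \emph{asymptotically conical} (AC) if, outside a compact set, there are a closed $\mathrm{G}_2$-cone $\varphi_C$ on $(R,\infty)\times\mathbb{CP}^3$ with radial coordinate $r$ and a rate $\nu<0$ such that $|\nabla^k_{g_C}(\varphi-\varphi_C)|_{g_C}=O(r^{\nu-k})$ for all $k\ge0$. In our setting the cone has the form $x=at$, $y=ct$ with $a,c>0$.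

We take the following facts as known; they are the setting in which the problem is posed.
\begin{enumerate}
\item[(F1)] Complete $\mathrm{Sp}(2)$-invariant solitons live on $\Lambda^2_-\mathbb{S}^4$, with singular orbit the zero section $\mathbb{S}^4$.
\item[(F2)] For every $\lambda\in\mathbb{R}$ and $b>0$ there is a unique $\mathrm{Sp}(2)$-invariant $\lambda$-soliton that closes smoothly on $\mathbb{S}^4$ with $y(0)=b$. Up to natural discrete symmetries, every smoothly closing $\mathrm{Sp}(2)$-invariant soliton is of this form.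
\item[(F3)] For $\lambda=-\frac{9}{4b^2}$ the functions $x=t$, $y=\sqrt{b^2+t^2/4}$ define a smoothly closing soliton. It is a complete AC shrinker, asymptotic to the closed cone $x=t$, $y=\frac12t$, which is not torsion-free. We call it the \emph{explicit shrinker}.
\end{enumerate}
By (F2), the smoothly closing shrinkers form a one-parameter family up to scale, with parameter $\lambda b^2<0$. Haskins, Juneman and Nordstr\"om \cite{HJN} conjecture that the explicit shrinker is the unique complete $\mathrm{Sp}(2)$-invariant AC shrinker up to scale. We prove this, and the proof needs no assumption on the end.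

\begin{theorem}\label{thm:main}
Let $\lambda<0$ and $b>0$, and consider the $\mathrm{Sp}(2)$-invariant $\lambda$-soliton that closes smoothly on $\mathbb{S}^4$ with $y(0)=b$. If $\lambda b^2\ne-\frac94$, it is incomplete: it cannot be continued to all $t\in(0,\infty)$ with $x,y>0$. If $\lambda b^2=-\frac94$, it is the explicit shrinker.
\end{theorem}

\begin{corollary}\label{cor:main}
Up to scale, the explicit shrinker is the unique complete $\mathrm{Sp}(2)$-invariant AC shrinker. It is also the unique complete (in particular, the unique complete weakly AC) $\mathrm{Sp}(2)$-invariant shrinker.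
\end{corollary}

\begin{proof}
By (F1) and (F2), a complete shrinker is, up to discrete symmetries, a member of the family in Theorem~\ref{thm:main}, so $\lambda b^2=-\frac94$ and it is the explicit shrinker. The latter is complete and AC by (F3).
\end{proof}

A count of parameters suggests that complete AC shrinkers are isolated but does not say how many there are. The soliton equation reduces to a third-order autonomous system (Section~\ref{sec:system}), and its linearization at the explicit shrinker has a mode that grows like $e^{t^2/6}$ when $\lambda=-1$; a conical end must not excite this mode, which is one condition on a one-parameter family. The difficulty is that the condition is degenerate at the explicit shrinker: the first-order deformation through smoothly closing solitons does \emph{not} excite the growing mode. It is excited at second order, by a source that is a perfect square. Section~\ref{sec:model} carries out this computation by hand. The rest of the paper shows that the sign found there persists for all values of $\lambda b^2$,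 not only for those near $-\frac94$, and that it forces incompleteness.

\section{The soliton equations}\label{sec:equations}

Invariant forms on $\mathbb{CP}^3$ are the forms on $V\oplus H$ fixed by $\mathrm{Sp}(1)\times\mathrm{U}(1)$. They are generated by a vertical 2-form $\omega_1$, a horizontal 2-form $\omega_2$ and two 3-forms $\alpha,\beta$; there are no invariant 1-forms or 5-forms, and $\omega_1^2=\omega_2^3=0$ because $V$ and $H$ have ranks $2$ and $4$. In the conventions of \cite{HN},
\begin{equation}\label{eq:structure}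
d\omega_1=\tfrac12\alpha,\qquad d\omega_2=\alpha,\qquad d\alpha=0,\qquad d\beta=-2\,\omega_1\wedge\omega_2-\omega_2^2,
\end{equation}
and, with $Y=y^2$ and $\omega=x^2\omega_1+Y\omega_2$,
\[
\varphi=dt\wedge\omega+xY\alpha,\qquad *\varphi=\tfrac12\omega^2-dt\wedge xY\beta .
\]
The constants in \eqref{eq:structure} are fixed by our two normalizations. A nearly K\"ahler structure $(\omega,\Omega)$ satisfies $d\omega=3\operatorname{Re}\Omega$ and $d\operatorname{Im}\Omega=-2\omega^2$; the link of the cone $x=y=\frac12t$ has $\omega=\frac14(\omega_1+\omega_2)$ and $\Omega=\frac18(\alpha+i\beta)$, which gives $d\alpha$ and $d\beta$. The closed invariant 3-forms are then the multiples of $\alpha$, so $d\omega_i=c_i\alpha$, and $d\varphi=0$ reads $(xY)'=c_1x^2+c_2Y$, where $'=d/dt$. Smooth closure with $x'(0)=1$ gives $c_2=1$ and the cone $x=y=\frac12t$ gives $c_1+c_2=\frac32$. So closedness is the equation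
\begin{equation}\label{eq:closed}
(xY)'=\tfrac12x^2+Y .
\end{equation}

For a closed $\mathrm{G}_2$-structure there is a unique 2-form $\tau$, the \emph{torsion}, with $d{*\varphi}=\tau\wedge\varphi$ and $\tau\wedge{*\varphi}=0$, and $\Delta_\varphi\varphi=d\tau$. Here $\tau$ is invariant, so $\tau=\tau_1\omega_1+\tau_2\omega_2$. The $dt\wedge\omega_2^2$-component of $d{*\varphi}$ is $YY'-xY$, and that of $\tau\wedge\varphi$ is $\tau_2Y$. Also $\tau\wedge{*\varphi}=(\frac12\tau_1Y^2+\tau_2x^2Y)\,\omega_1\wedge\omega_2^2$. Therefore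
\begin{equation}\label{eq:torsion}
\tau_2=Y'-x,\qquad \tau_1=-2\tau_2\,x^2/Y .
\end{equation}

From now on $\lambda=-1$; rescaling lengths by $\sqrt{|\lambda|}$ achieves this and preserves $\lambda b^2$. The explicit shrinker is then the case $b=\frac32$.

\begin{lemma}\label{lem:integrated}
Let $Q(t)=\int_0^tx^2$ and $P(t)=\int_0^tY$. A smoothly closing soliton with $\lambda=-1$ satisfies
\begin{equation}\label{eq:soliton}
Y'=x+\frac13\Big(\frac{QY}{x^2}-P\Big),\qquad Q+2P=2xY .
\end{equation}
\end{lemma}

\begin{proof}
The second identity is the integral of \eqref{eq:closed}. Since $\varphi$ is closed, $\mathcal{L}_X\varphi=d(\iota_X\varphi)=d(u\omega)$, so the soliton equation is $d(\tau-u\omega)=-\varphi$. Its $dt\wedge\omega_i$-components are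
\[
(\tau_1-ux^2)'=-x^2,\qquad(\tau_2-uY)'=-Y .
\]
At $t=0$ we have $u=0$, because the stabilizer of a point of $\mathbb{S}^4$ fixes no nonzero tangent vector of $\Lambda^2_-\mathbb{S}^4$; and $\tau_2=Y'(0)-x(0)=0$ by parity, hence $\tau_1=0$. So $\tau_1-ux^2=-Q$ and $\tau_2-uY=-P$. To eliminate $u$, note that \eqref{eq:torsion} gives $(\tau_2-uY)x^2-(\tau_1-ux^2)Y=3\tau_2x^2$. Thus $3\tau_2x^2=QY-Px^2$.
\end{proof}

\begin{example}[Closed cones]\label{ex:cones}
For $x=at$, $y=ct$, equation \eqref{eq:closed} reads $3ac^2=\frac12a^2+c^2$. So there is one closed cone for each $a>\frac13$, with $c^2=a^2/(6a-2)$. Its torsion is $\tau_2=(2c^2-a)t=\frac{a(1-2a)}{3a-1}t$, which vanishes only for $a=\frac12$.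
\end{example}

\begin{example}[The Gaussian cone]\label{ex:gauss}
The torsion-free cone $x=y=\frac12t$ with $X=\frac13t\,\partial_t$ has $\Delta_\varphi\varphi=0$ and $\mathcal{L}_X\varphi=\varphi$, so it is a shrinker with $\lambda=-1$. It satisfies \eqref{eq:soliton} with $Q=P=t^3/12$ and exists for all $t>0$, but it does not close smoothly.
\end{example}

\begin{example}[The explicit shrinker]\label{ex:explicit}
For $x=t$, $Y=\frac14(9+t^2)$ we have $Q=\frac13t^3$ and $P=\frac94t+\frac1{12}t^3$. Then $QY/x^2-P=-\frac32t$, so the first equation in \eqref{eq:soliton} reads $\frac12t=t-\frac12t$, and the second reads $\frac12t^3+\frac92t=2xY$.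
\end{example}

\section{A third-order autonomous system}\label{sec:system}

Once $P$ is eliminated, \eqref{eq:closed}, \eqref{eq:soliton} and $Q'=x^2$ form a first-order system for $(x,Y,Q)$. We want coordinates that stay bounded on conical ends and in which the two solutions with $x$ linear in $t$ are as simple as possible. The ratio $3Q/x^3$ is scale-invariant and equals $1/a$ when $x=at$, so it measures the cone angle averaged over $[0,t]$. Put
\[
D=\frac{3Q}{x^3},\qquad \delta=D-1,\qquad J=1-Dx',\qquad h=\frac{3Q}{x}=Dx^2,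
\]
\[
w=\frac{x^2}{Y}D,\qquad d=6-2D-w=4-2\delta-w,\qquad \ell=2-2\delta-J .
\]
Thus $D,h,w>0$ for $t>0$. The function $J$ vanishes when $x=at$, and we shall see that it governs the change of $D$; the function $h$ has the dimension of $t^2$ and plays the role of time; and $d$ will turn out to be the torsion, normalized. We use the parameter $\sigma$ and the dot defined by
\begin{equation}\label{eq:clock}
\dot f=\frac{df}{d\sigma}=m\,\frac{df}{dt},\qquad m:=xD=\sqrt{hD}=\frac{h^2}{3Q},
\end{equation}
so that $dt/d\sigma=m$; on a cone $x=at$ one has $m=t$ and $\sigma=\ln t$.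

\begin{lemma}\label{lem:system}
For a solution of \eqref{eq:closed} and \eqref{eq:soliton} we have $\tau_2=-\frac1{18}xYd$ and
\begin{equation}\label{eq:relation}
(9+h)\,d=18\,\ell .
\end{equation}
With $\Phi:=6DJ-\delta d$,
\begin{equation}\label{eq:system}
\dot\delta=3DJ,\qquad \dot h=h(2+J),\qquad \dot w=\tfrac12wd,\qquad \dot J=\tfrac{h-9}{18}\big(6DJ-(\delta+J)d\big)=\tfrac{h-9}{18}\,(\Phi-Jd).
\end{equation}
\end{lemma}

\begin{proof}
Write $z=x^2/Y$, so $w=zD$. By \eqref{eq:soliton} with $P=xY-\frac12Q$, and since $Q/x=h/3$ and $x^2=h/D$,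
\[
\frac xY\,\tau_2=\frac13\Big(\frac h3-\frac hD+\frac{hz}6\Big)=\frac{h}{18D}\,(2D-6+w)=-\frac{hd}{18D},
\]
which is the formula for $\tau_2$. It also gives $xY'/Y=z-\frac{hd}{18D}$. Dividing \eqref{eq:closed} by $Y$,
\begin{equation}\label{eq:xprime}
x'=1+\frac z2-\frac{xY'}{Y}=1-\frac z2+\frac{hd}{18D}.
\end{equation}
Hence $J=1-D+\frac w2-\frac{hd}{18}$, and substituting $\frac w2=3-D-\frac d2$ gives \eqref{eq:relation}.

From the definitions, $xD'=3-3Dx'=3J$ and $xh'=3x^2-hx'$, so $\dot D=3DJ$ and $\dot h=h(3-Dx')=h(2+J)$. By the first equality in \eqref{eq:xprime}, $x(\ln z)'=2x'-xY'/Y=3x'-1-\frac z2$, so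
\[
(\ln w)^{\cdot}=(\ln z)^{\cdot}+(\ln D)^{\cdot}=\big(3-3J-D-\tfrac w2\big)+3J=\tfrac d2 .
\]
It follows that $\dot d=-6DJ-\frac12wd$. Now differentiate $J=2-2\delta-\frac{9+h}{18}d$:
\[
\dot J=-6DJ+\tfrac{9+h}{18}\big(6DJ+\tfrac12wd\big)-\tfrac1{18}h(2+J)d=\tfrac{h-9}3DJ+\tfrac d{36}\big[(9+h)w-2h(2+J)\big].
\]
Substituting $w=4-2\delta-d$ and expanding,
\[
(9+h)w-2h(2+J)+2(h-9)(\delta+J)=36-36\delta-18J-(9+h)d=0
\]
by \eqref{eq:relation}. So the bracket equals $-2(h-9)(\delta+J)$.
\end{proof}

By \eqref{eq:relation}, $d$ is a smooth function of $(\delta,J,h)$ with the sign of $\ell$, and the equations for $\dot\delta,\dot J,\dot h$ form a smooth autonomous system on $\{D>0,\ h>0\}$. It has two invariant lines: on $\{\delta=J=0\}$, and on $\{\delta=1,\ J=0\}$ where $d=0$, both $\dot\delta$ and $\dot J$ vanish. The first carries the explicit shrinker, for which $h=t^2$, $d=36/(9+t^2)$ and $w=4t^2/(9+t^2)$. The second carries the Gaussian cone.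

The function $\Phi$ is singled out by the equation for $\dot J$. On an end where $\delta$ and $J$ are bounded and $h\to\infty$, the product $hd$ is bounded by \eqref{eq:relation}, so $\dot J=\frac h{18}\Phi+O(1)$. Unless $\Phi$ is very small, $J$ moves very fast. It is therefore natural to ask how $\Phi$ evolves, and the answer is the identity on which the proof rests.

\begin{lemma}\label{lem:Phi}
We have
\begin{equation}\label{eq:Phi}
\dot\Phi=\Gamma\,\Phi+2\delta^2d\Big(1+\frac{d}{3D}\Big),\qquad
\Gamma:=\frac{D(h-9)}3-\frac w2+2\delta\Big(1+\frac{2d}{3D}\Big)+\frac{2\Phi}{3D}.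
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:system} and $\dot d=-6DJ-\frac12wd$,
\[
\dot\Phi=18DJ^2+\tfrac{D(h-9)}3(\Phi-Jd)-3DJd+6\delta DJ+\tfrac12w\,\delta d .
\]
In the last term use $\delta d=6DJ-\Phi$. This gives
\[
\dot\Phi=\Big[\tfrac{D(h-9)}3-\tfrac w2\Big]\Phi+DJ\Big\{18J-\tfrac{(h-9)d}3-3d+6\delta+3w\Big\}.
\]
With $3w=12-6\delta-3d$ the brace is $18J+12-\frac{(h+9)d}3$, and by \eqref{eq:relation} this is $24J+12\delta$. It remains to rewrite $F(J):=12DJ(2J+\delta)$. Put $J_0=\frac{\delta d}{6D}$, so that $J=J_0+\frac\Phi{6D}$. Expanding the quadratic $F$ at $J_0$,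
\[
F(J)=F(J_0)+2(4J_0+\delta)\Phi+\frac{2\Phi^2}{3D},\qquad F(J_0)=2\delta^2d\Big(1+\frac d{3D}\Big),
\]
and $4J_0+\delta=\delta(1+\frac{2d}{3D})$.
\end{proof}

Two features of \eqref{eq:Phi} matter: the source term is nonnegative wherever $d\ge0$, and the coefficient $\Gamma$ contains the term $\frac13Dh$, which is large and positive far out.

\section{Deforming the explicit shrinker by hand}\label{sec:model}

This section is a formal computation; it shows the mechanism, and nothing later depends on it. Along the explicit shrinker, $\sigma=\ln t$, $h=t^2$, $d=d_0:=36/(9+t^2)$, and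
\[
\Gamma=\Gamma_0:=\frac{t^2-9}3-\frac{2t^2}{9+t^2}.
\]
Expand a nearby smoothly closing solution as $\delta=\varepsilon\delta_1+\cdots$, $J=\varepsilon J_1+\cdots$, $\Phi=\varepsilon\Phi_1+\varepsilon^2\Phi_2+\cdots$, where $\Phi_1=6J_1-d_0\delta_1$. The variation of $h$ does not enter at first order, because $\dot\delta$, $\dot J$ and $\Phi$ vanish on the whole line $\delta=J=0$.

\emph{First order.} The source in \eqref{eq:Phi} is quadratic, so $\dot\Phi_1=\Gamma_0\Phi_1$, and $\Phi_1$ is a multiple of
\[
E(t)=\frac{e^{t^2/6}}{t^3(9+t^2)} .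
\]
This is the growing mode. It is unbounded as $t\to0$, so smooth closure forces $\Phi_1=0$. Then $J_1=\frac16d_0\delta_1$, and $\dot\delta_1=3J_1=\frac{18}{9+t^2}\delta_1$ has the solution
\[
\delta_1=\frac{t^2}{9+t^2},\qquad J_1=\frac{6t^2}{(9+t^2)^2}.
\]
As $t\to\infty$, $J_1\to0$ and $D=1+\varepsilon\delta_1\to1+\varepsilon$. To first order, then, the deformed soliton is again asymptotic to a cone, the closed cone of Example~\ref{ex:cones} with $a=1/(1+\varepsilon)$. The linearization does not exclude a whole curve of AC shrinkers.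

\emph{Second order.} Since $\Phi_1=0$, the variation of $\Gamma$ does not enter, and $\dot\Phi_2=\Gamma_0\Phi_2+S$ with $S=2\delta_1^2d_0(1+\frac13d_0)>0$. The solution that is bounded at $t=0$ is
\[
\Phi_2(t)=E(t)\int_0^t\frac{S(s)}{E(s)}\,\frac{ds}s .
\]
The integrand is positive, is $O(s^6)$ at $0$, and is $O(s^2e^{-s^2/6})$ at infinity. The integral therefore converges to a constant $C>0$, and $\Phi_2\sim Ct^{-5}e^{t^2/6}$. The growing mode is excited with coefficient $C\varepsilon^2$, which is positive for both signs of $\varepsilon$.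

To turn this into a proof for every $b\ne\frac32$ we must show that $\Phi>0$ persists. By \eqref{eq:Phi} it does so as long as $d>0$. The torsion may change sign, however, and then the source term changes sign with it. On $d=0$ we have $\Phi=6DJ$, which suggests replacing the condition $\Phi>0$ by $J>0$ on the far side. This leads to the invariant region of Section~\ref{sec:region}; its invariance requires that $J$ not vanish while $h\le9$, which is proved in Section~\ref{sec:early}. Section~\ref{sec:end} shows that neither side of $d=0$ can hold a complete solution.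

\section{Behavior at the singular orbit}\label{sec:start}

\emph{Standing assumption.} For the rest of the proof, $\lambda=-1$, $b\ne\frac32$, and the smoothly closing soliton with $y(0)=b$ exists, with $x,y>0$, for all $t\in(0,\infty)$. We seek a contradiction.

\begin{lemma}\label{lem:start}
Let $\eta=\dfrac{9-4b^2}{90\,b^2}\neq0$. As $t\to0$,
\[
\delta=3\eta t^2+O(t^4),\qquad J=2\eta t^2+O(t^4),\qquad \Phi=24\eta^2t^4+O(t^6),
\]
and $h=t^2+O(t^4)$, $w=O(t^2)$, $d\to4$.
\end{lemma}

\begin{proof}
The functions $x/t$, $Q/t^3=\int_0^1s^2\big(x(st)/st\big)^2ds$, $x'$ and $Y$ are smooth and even, hence so are $D,J,h,w,d,\Phi$. Write $x=t+x_3t^3+O(t^5)$. Then $3Q=t^3+\frac65x_3t^5+O(t^7)$, so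
\[
D=1+\big(\tfrac65-3\big)x_3t^2+O(t^4),\qquad J=1-D(1+3x_3t^2)+O(t^4)=-\tfrac65x_3t^2+O(t^4).
\]
Also $h=t^2+O(t^4)$, $z=t^2/b^2+O(t^4)$, $w=O(t^2)$ and $d\to4$. The $t^2$-coefficient of \eqref{eq:xprime} gives $3x_3=\frac29-\frac1{2b^2}$, that is, $-\frac35x_3=\eta$. The $t^2$-coefficient of $\Phi$ is $6\cdot2\eta-3\eta\cdot4=0$, so $\Phi=\phi t^4+O(t^6)$. In \eqref{eq:Phi} we have $\dot\Phi=xD\Phi'=4\phi t^4+O(t^6)$, $\Gamma=-3+O(t^2)$, and the source is $2\cdot9\eta^2\cdot4\cdot\frac73\,t^4+O(t^6)$. Hence $7\phi=168\eta^2$.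
\end{proof}

\begin{lemma}\label{lem:excluded}
For $t>0$, the point $(\delta,J)$ is never $(0,0)$ or $(1,0)$.
\end{lemma}

\begin{proof}
If the solution met one of the two invariant lines, uniqueness for the system \eqref{eq:system} would keep it on that line for all $t>0$. Then $\delta\equiv0$ or $\delta\equiv1$, and both contradict Lemma~\ref{lem:start}.
\end{proof}

The estimates are made in $\sigma$, while completeness is a statement about $t$. The next lemma links the two. Let $\sigma_{\max}\le\infty$ be the limit of $\sigma$ as $t\to\infty$.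

\begin{lemma}\label{lem:clock}
If $h$ or $J$ is bounded above on $[t_0,\infty)$ for some $t_0>0$, then $\sigma_{\max}=\infty$.
\end{lemma}

\begin{proof}
Suppose $\sigma_{\max}<\infty$. If $J\le C$, then $(\ln h)^\cdot\le2+C$ on a bounded $\sigma$-interval, so $h$ is bounded in either case. By \eqref{eq:clock}, $dt/d\sigma\le h^2/(3Q(t_0))$ is then bounded on a bounded interval, so $t$ is bounded, which is absurd.
\end{proof}

\section{The sign of $J$ while $h\le 9$}\label{sec:early}

The factor $h-9$ in $\dot J$ splits the motion into two phases. Let $t_1\in(0,\infty]$ be the first time at which $h=9$, and write $(0,t_1]$ for $(0,\infty)$ if $t_1=\infty$. Put $k=h/9$. Then $d=\frac{2\ell}{1+k}$, and inserting $d=4-2\delta-w$ in $J=2-2\delta-\frac{1+k}2d$ gives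
\begin{equation}\label{eq:Jw}
2+J=(2-\delta)(1-k)+\tfrac{1+k}2\,w .
\end{equation}

\begin{lemma}\label{lem:negative}
If $\eta<0$, then $J<0$, $\delta<0$ and $d>0$ on $(0,t_1]$.
\end{lemma}

\begin{proof}
As long as $J<0$, the function $\delta$ decreases from its limit $0$, so $\delta<0$, and then $\ell>0$ and $d>0$. It suffices to show that $J$, which is negative for small $t$, has no zero. Let $t_*\le t_1$ be a first zero. On $(0,t_*)$ we have $h-9<0$ and $-\delta d>0$, so
\[
\dot J=\tfrac{h-9}{18}\big((6D-d)J-\delta d\big)\le gJ,\qquad g:=\tfrac{h-9}{18}(6D-d).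
\]
Fix $t_0\in(0,t_*)$. The function $J\exp(-\int_{\sigma(t_0)}^\sigma g)$ is nonincreasing on $[t_0,t_*]$ and negative at $t_0$, so $J(t_*)<0$, a contradiction.
\end{proof}

The case $\eta>0$ is harder. Here $\delta$ increases, and where $J=0$ we have $\dot J=\frac{9-h}{18}\,\delta d$ with $d$ of the sign of $1-\delta$. For $h<9$ the flow thus points into $\{J>0\}$ along the segment $0<\delta<1$, but out of it along the ray $\delta>1$. We must keep the trajectory away from this ray until $h=9$. The point $(1,0)$ cannot be reached, so we use as a barrier a line $\delta+UJ=1$ through it, and let the slope depend on $k$.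

\begin{lemma}\label{lem:barrier}
Let $U$ be a smooth function of $k$, let $L=1-\delta-U(k)J$ and $q=\frac{1-k}{1+k}$. At a time when $L=0$, we have $\dot L=-J(A+BJ)$, where
\begin{align*}
A&=6-6(1-k)U+qU(2U-1)+2kU',\\
B&=-3U+3(1-k)U^2+qU(2U-1)(1-U)+kU',
\end{align*}
and $U'=dU/dk$. For $U=2-4k^2$, both $A$ and $B$ are negative for $0<k\le1$.
\end{lemma}

\begin{proof}
We have $\dot k=k(2+J)$ and $\dot J=-3(1-k)DJ+q(\delta+J)\ell$, so
\[
\dot L=-3DJ-kU'(2+J)J+3(1-k)UDJ-qU(\delta+J)\ell .
\]
When $L=0$, $D=2-UJ$, $\delta+J=1+(1-U)J$ and $\ell=(2U-1)J$. Collecting powers of $J$ gives $A$ and $B$.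

Let $U=2-4k^2$. Then $kU'=-8k^2$, $U(2U-1)=6-28k^2+32k^4$, $U^2=4-16k^2+16k^4$ and $U(2U-1)(1-U)=-6+52k^2-144k^4+128k^6$. Hence
\begin{align*}
(1+k)A&=(1+k)(6-16k^2)-6(1-k^2)(2-4k^2)+(1-k)(6-28k^2+32k^4)\\
&=-4k^2\,(2-3k-2k^2+8k^3),\\
(1+k)B&=(1+k)(4k^2-6)+3(1-k^2)(4-16k^2+16k^4)\\
&\qquad+(1-k)(-6+52k^2-144k^4+128k^6)\\
&=-4k^2\,p(k),\qquad p(k)=1+12k+12k^2-36k^3-20k^4+32k^5 .
\end{align*}
The inequality of arithmetic and geometric means for $8k^3,1,1$ gives $8k^3+2\ge6k$, so $2-3k-2k^2+8k^3\ge k(3-2k)>0$ on $(0,1]$. If $0<k\le\frac12$, then $36k^3\le9k$ and $20k^4\le\frac52k$, so $p\ge1+\frac12k$. If $k=1-s$ with $0\le s\le\frac12$, Taylor expansion at $k=1$ gives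
\[
p=1-8s+104s^2-204s^3+140s^4-32s^5=(1-4s)^2+s^2r(s),
\]
with $r(s)=88-204s+140s^2-32s^3$. On $[0,\frac12]$ we have $r'\le-204+140<0$ and $r(\frac12)=17$, so $r>0$ and $p>0$.
\end{proof}

\begin{remark}
There is little freedom in the choice of $U$ if $A$ and $B$ are to be nonpositive. At $k=0$, $A=(2U-3)(U-2)$ and $B=2U(1-U)(U-2)$, which forces $U(0)=2$. The terms linear in $k$ are then $3U'(0)k$ in $A$ and $-3U'(0)k$ in $B$, which forces $U'(0)=0$. For $U=2-\rho k^2$ the values at $k=1$ are $A=6-4\rho$ and $B=\rho-6$, so $\rho$ must lie between $\frac32$ and $6$.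
\end{remark}

\begin{lemma}\label{lem:positive}
If $\eta>0$, then $J>0$ on $(0,t_1]$.
\end{lemma}

\begin{proof}
Take $U=2-4k^2$. We show that $J>0$ and $L>0$ on $(0,t_1]$. Both hold for small $t$, since $L\to1$. Let $t_*\le t_1$ be the first time at which one of them fails. On $(0,t_*)$ the function $\delta$ increases from its limit $0$, so $\delta(t_*)>0$.

Suppose $J(t_*)=0$. Then $1-\delta=L\ge0$ at $t_*$, and $\delta\ne1$ by Lemma~\ref{lem:excluded}; so $0<\delta<1$ and $d>0$ at $t_*$. As $t\uparrow t_*$, the quantity $6DJ-(\delta+J)d$ tends to $-\delta d<0$, while $h<9$. So $\dot J>0$ on an interval $(t_*-\epsilon,t_*)$ on which $J>0$, and $J(t_*)>0$, a contradiction.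

Suppose $J(t_*)>0$ and $L(t_*)=0$. Then $\dot L(t_*)\le0$, since $L>0$ before $t_*$; but $0<k\le1$, and Lemma~\ref{lem:barrier} gives $\dot L(t_*)>0$.
\end{proof}

\begin{lemma}\label{lem:t1}
The time $t_1$ is finite, and $h>9$ for all $t>t_1$.
\end{lemma}

\begin{proof}
Suppose $h<9$ for all $t$. Then $\sigma_{\max}=\infty$ by Lemma~\ref{lem:clock}. Fix $t_0>0$. If $\eta>0$, then $2+J>2$. If $\eta<0$, then $w$ is increasing because $d>0$, and \eqref{eq:Jw} with $\delta<0$, $k<1$ gives $2+J\ge\frac12w\ge\frac12w(t_0)$ for $t\geq t_0$. In both cases $(\ln h)^\cdot$ is bounded below by a positive constant on an unbounded $\sigma$-interval, so $h\to\infty$, a contradiction.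

Whenever $h=9$, \eqref{eq:Jw} gives $2+J=w$, so $\dot h=9w>0$. Thus $h>9$ just after $t_1$, and $h$ cannot return to $9$, since at a first return $\dot h\le0$.
\end{proof}

\section{An invariant region}\label{sec:region}

In the state space $\{D>0,\ h>0\}$ let
\[
Z=\{d\ge0,\ \Phi>0\}\cup\{d\le0,\ J>0\}.
\]
Where $d=0$ we have $\Phi=6DJ$, so the two conditions agree there, and $Z$ is the union of the open sets $\{d>0,\Phi>0\}$, $\{d<0,J>0\}$ and $\{\Phi>0,J>0\}$. See Figure~\ref{fig:Z}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.6]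
\fill[gray!15] plot[domain=-0.45:1,samples=50] (\x,{2*(\x)*(1-(\x))/(6+7*(\x))}) -- (1.6,0) -- (1.6,0.8) -- (-0.45,0.8) -- cycle;
\draw[->] (-0.55,0) -- (1.72,0) node[right] {$\delta$};
\draw[->] (0,-0.5) -- (0,0.9) node[above] {$J$};
\draw[very thick] plot[domain=-0.45:1,samples=50] (\x,{2*(\x)*(1-(\x))/(6+7*(\x))}) -- (1.6,0);
\draw[dashed] (0.6,0.8) -- (1.25,-0.5) node[right] {$d=0$};
\fill (0,0) circle (0.02) node[below right] {explicit shrinker};
\fill (1,0) circle (0.02);
\node[below right] at (1.05,0) {Gaussian cone};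
\node at (0.36,0.42) {$d>0,\ \Phi>0$};
\node at (1.25,0.42) {$d<0,\ J>0$};
\node at (-0.19,-0.38) {$\Phi=0$};
\end{tikzpicture}
\caption{The slice $h=9$ of the region $Z$ (shaded) in the $(\delta,J)$-plane. Its boundary (thick) is the curve $\Phi=0$, here $J=2\delta(1-\delta)/(6+7\delta)$, up to the point $(1,0)$, followed by the ray $J=0$, $\delta>1$. The torsion vanishes on the dashed line. The two marked points are stationary in $(\delta,J)$.}
\label{fig:Z}
\end{figure}

\begin{proposition}\label{prop:Z}
The state lies in $Z$ for all $t>0$.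
\end{proposition}

\begin{proof}
For small $t$ we have $d>0$ and $\Phi>0$ by Lemma~\ref{lem:start}. Let $t_*$ be the first time at which the state is not in $Z$. There are three cases, according to the sign of $d(t_*)$.

If $d(t_*)>0$, then $d>0$ and $\Phi>0$ just before $t_*$, so $\Phi=0$ and $\dot\Phi\le0$ at $t_*$. By \eqref{eq:Phi}, $\dot\Phi=2\delta^2d(1+\frac d{3D})$ there, so $\delta=0$, and then $\Phi=0$ gives $J=0$. This contradicts Lemma~\ref{lem:excluded}.

If $d(t_*)=0$, then $J(t_*)\le0$ because the state is not in $Z$. At each earlier time $\Phi>0$ or $J>0$, so $\Phi\ge0$ or $J\ge0$ at $t_*$, and either gives $J(t_*)\ge0$. So $J=0$ and $\ell=0$, hence $\delta=1$, again contradicting Lemma~\ref{lem:excluded}.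

If $d(t_*)<0$, then $J>0$ just before $t_*$, so $J=0$ and $\dot J\le0$ at $t_*$. By Lemmas~\ref{lem:negative} and~\ref{lem:positive}, $J$ has no zero in $(0,t_1]$, so $t_*>t_1$ and $h(t_*)>9$ by Lemma~\ref{lem:t1}. From $\ell<0$ we get $\delta>1$, so $\dot J=\frac{h-9}{18}(-\delta d)>0$, a contradiction.
\end{proof}

\section{Both sides of the line $d=0$ are impossible}\label{sec:end}

After $t_1$, either $d\le0$ at some time or $d>0$ forever. In the first case $J$ and the clock rate $m$ feed each other and blow up in finite $t$. In the second case all variables except $h$ are bounded, and \eqref{eq:Phi} acts as in Section~\ref{sec:model}.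

\begin{proposition}\label{prop:dpos}
We have $d>0$ for all $t\ge t_1$.
\end{proposition}

\begin{proof}
Consider any time $t\ge t_1$ at which $\ell\le0$. There $d\le0$, $J>0$ by Proposition~\ref{prop:Z}, and $\delta+J=\frac12(2-\ell+J)>1$. Since $h\ge9$, \eqref{eq:system} gives
\begin{equation}\label{eq:Jlower}
\dot J\ge\tfrac{h-9}3DJ\ge0,\qquad \dot\ell=-6DJ-\dot J<0 .
\end{equation}
Suppose $d(t_2)\le0$ for some $t_2\ge t_1$. As $\dot\ell<0$ wherever $\ell\le0$, the function $\ell$ stays nonpositive for $t\ge t_2$, and so $J>0$ and \eqref{eq:Jlower} hold for all $t\ge t_2$.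

Fix $t_3>t_2$, and let $J_3>0$, $m_3$ and $h_3>9$ be the values at $t_3$. For $t\ge t_3$, $h$ is increasing because $\dot h=h(2+J)$, so $h-9\ge\theta h$ with $\theta=1-9/h_3>0$. We return to the variable $t$. Since $m^2=hD$, we have $(\ln m^2)^\cdot=2+4J$; with \eqref{eq:clock} and \eqref{eq:Jlower},
\[
m'=1+2J,\qquad J'\ge\tfrac\theta3\,mJ .
\]
As $J\ge J_3$, we have $J\ge\gamma(1+2J)=\gamma m'$ with $\gamma=J_3/(1+2J_3)$. Hence $J'\ge\frac{\theta\gamma}6(m^2)'$, and integrating, with $m\ge m_3>0$,
\[
J\ge\tfrac{\theta\gamma}6\,(m^2-m_3^2)\ge\tfrac{\theta\gamma}6\,(m-m_3)^2 .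
\]
So $m'\ge1+\rho^2(m-m_3)^2$ with $\rho^2=\theta\gamma/3$, that is, $\big(\arctan\rho(m-m_3)\big)'\ge\rho$. This gives $t-t_3<\pi/(2\rho)$ for all $t\geq t_3$, which is absurd.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\lambda b^2=-\frac94$, the soliton is the explicit shrinker by (F3) and the uniqueness in (F2). Otherwise scale to $\lambda=-1$, $b\ne\frac32$, and suppose that the standing assumption holds. By Propositions~\ref{prop:Z} and~\ref{prop:dpos}, $d>0$ and $\Phi>0$ for all $t\ge t_1$. All statements below concern $t\ge t_1$, and $\sigma_1=\sigma(t_1)$.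

\emph{Bounds.} The positive numbers $D,w,d$ satisfy $2D+w+d=6$, so $D<3$, $|\delta|<2$, $w<6$ and $d<6$. From $\ell>0$ we get $J<4-2D<4$, so $\sigma_{\max}=\infty$ by Lemma~\ref{lem:clock}. For $t>t_1$, if $J\le0$ then $\dot J=\frac{h-9}{18}(\Phi-Jd)>0$. Hence $J\ge\min(J(t_1),0)$, and if $J\ge0$ at some time after $t_1$, then $J>0$ at all later times. In particular $J$ is bounded, and so is $\Phi=6DJ-\delta d$.

\emph{The negative part of $J$ is integrable.} To make $\Gamma$ large we need $h\to\infty$ and $D$ bounded away from zero, and by \eqref{eq:system} only negative values of $J$ can prevent this. We claim that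
\[
N:=\int_{\sigma_1}^\infty\max(-J,0)\,d\sigma<\infty .
\]
If $J\ge0$ at some time after $t_1$, the integrand vanishes from then on. Otherwise $n:=-J>0$ for all $t>t_1$. Then $\delta d=6DJ-\Phi<0$, so $\delta<0$. By \eqref{eq:system}, $\Phi>0$ and \eqref{eq:relation},
\[
(\ln n)^\cdot=-\frac{h-9}{18}\Big(\frac\Phi n+d\Big)\le-\frac{(h-9)\,d}{18}=-(\ell-d)=-(2-2\delta+n-d)\le d-2 .
\]
Moreover $\int_{\sigma_1}^\sigma d\,d\sigma=2\ln\big(w(\sigma)/w(\sigma_1)\big)\le2\ln\big(6/w(\sigma_1)\big)$. Therefore $n\le Ce^{-2\sigma}$ for some constant $C$, and $N<\infty$.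

\emph{Contradiction.} From $(\ln D)^\cdot=3J$ and $(\ln h)^\cdot=2+J$ we obtain $D\ge D_*:=D(t_1)e^{-3N}>0$ and $h\ge9e^{2(\sigma-\sigma_1)-N}\to\infty$. Using the bounds above and $\Phi>0$,
\[
\Gamma\ge\frac{D_*(h-9)}3-3-4\Big(1+\frac4{D_*}\Big)\longrightarrow\infty .
\]
The source term in \eqref{eq:Phi} is nonnegative, so $\dot\Phi\ge\Phi>0$ for all large $\sigma$. Since $\sigma_{\max}=\infty$, $\Phi\to\infty$. But $\Phi$ is bounded. The standing assumption is therefore false.
\end{proof}

\begin{remark}[The role of the hypotheses]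
For general $\lambda\ne0$, the computation of Sections~\ref{sec:equations} and~\ref{sec:system} multiplies the right side of $3\tau_2x^2=QY-Px^2$ by $-\lambda$, and \eqref{eq:relation}, \eqref{eq:system} and \eqref{eq:Phi} hold unchanged with $h:=-3\lambda Q/x$. For an expander $h<0$, so the term $\frac13D(h-9)$ in $\Gamma$ is negative and the growth of $\Phi$ used above is absent; this is where $\lambda<0$ enters. Smooth closure fixes the constants of integration in Lemma~\ref{lem:integrated} and the initial signs in Lemma~\ref{lem:start}; without it, the Gaussian cone of Example~\ref{ex:gauss} is a second shrinker that exists for all $t>0$. The condition $b\ne\frac32$ gives $\eta\ne0$, hence $\Phi>0$ initially and Lemma~\ref{lem:excluded}. Existence for all $t$ is used only in Lemma~\ref{lem:clock} and at the end of Proposition~\ref{prop:dpos}.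
\end{remark}

\begin{thebibliography}{9}

\bibitem{HJN}
Mark Haskins, Rowan Juneman and Johannes Nordstr\"om,
\emph{Sp(2)-invariant expanders and shrinkers in Laplacian flow},
arXiv:2501.05437 (2025).

\bibitem{HN}
Haskins and Nordstr\"om,
\emph{Cohomogeneity-one solitons in Laplacian flow}.

\end{thebibliography}
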